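# Combinatorially regular tilings of $\mathbb E^d$ and the orthogonal projection of hyperbolic polyhedral surfaces

## 1. Regular up to isomorphism: a guess and three tests

Suppose a tiling of Euclidean space by convex polytopes looks the same, combinatorially, from all of its flags. The first guess is that up to isomorphism it is one of the tilings that look the same *geometrically* from all flags. In every dimension $d\ge3$ other than $4$ this would leave only the tiling by cubes. The guess turns out to be right for $d\ge5$ and wrong for $d=3$ and $d=4$.

**Definition (LFC tiling).** An *LFC tiling* of $\mathbb E^d$ is a locally finite, face-to-face tiling of $\mathbb E^d$ by convex $d$-polytopes. Its *faces* are the tiles together with all their (nonempty) faces. Ordered by inclusion they form the *face lattice*. A *flag* is a maximal chain of faces. Two tilings are *isomorphic* if their face lattices are isomorphic.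

**Definition (two kinds of regularity).** The tiling is *combinatorially regular* if the automorphism group of its face lattice is transitive on flags. It is *regular* if its group of Euclidean symmetries is transitive on flags.

For example, cut each coordinate axis of the plane into segments of arbitrary lengths, locally finitely, and take all products. The resulting tiling by rectangles is isomorphic to the square tiling, so it is combinatorially regular, although it is regular only when all the lengths agree. This is why the question must be asked up to isomorphism.

**Question** (Nicholas Matteo, "Combinatorially two-orbit convex polytopes", arXiv:1411.1782 (2014)). Is a combinatorially regular LFC tiling of $\mathbb E^d$, $d\ge3$, necessarily isomorphic to a regular tiling of $\mathbb E^d$?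

*The line.* An LFC tiling of $\mathbb E^1$ is a bi-infinite sequence of segments. All of these are isomorphic to the tiling by $[k,k+1]$, which is regular. Here the guess is right.

*Congruent dodecahedra.* Could regular dodecahedra of one size fit around each edge of a tiling of $\mathbb E^3$? The dihedral angle of the regular dodecahedron is $\arccos(-1/\sqrt5)\approx116.57^\circ$. Three of these give about $349.7^\circ<360^\circ$, and four give more than $360^\circ$. So no number of them closes up around an edge. This supports the guess, but only for congruent regular tiles, and the question allows arbitrary convex tiles.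

*The plane.* The case $d=2$ is outside the question, and it shows a danger. We build by hand a locally finite face-to-face tiling of $\mathbb E^2$ by triangles, **seven** at each vertex. In a regular tiling of the plane by triangles there are six, so this tiling is not isomorphic to a regular one.

Start with a regular heptagon $P_1$ centered at the origin and cut by its seven radii. Inductively let $P=P_n$ be a triangulated convex polygon whose boundary vertices are exactly its corners $v_1,\dots,v_m$. Suppose all interior vertices have degree $7$, and $v_i$ has degree $k_i\in\{3,4\}$ in $P$. For $P_1$ all $k_i=3$. Let $N_i$ be the closed arc of unit vectors $\omega$ for which $\omega\cdot x$ is maximal over $P$ at $v_i$. These arcs cover the circle, each is shorter than $\pi$, and $N_i\cap N_{i+1}$ consists of the outer normal $\nu_i$ of the edge $v_iv_{i+1}$. Let $\Omega$ consist of all $\nu_i$ and of $5-k_i\in\{1,2\}$ further directions in the interior of each $N_i$. Put $P'=P_{n+1}=\operatorname{conv}(R\,\Omega)$. Gaps between consecutive directions are less than $\pi$, so for $R$ large $P'$ contains $P$ and the disc of radius $n+1$ in its interior.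

Now triangulate the ring between $P$ and $P'$. The sets $Q_t=(1-t)P+tP'$, $0\le t\le1$, have strictly increasing support functions, so $Q_s\subset\operatorname{int}Q_t$ for $s<t$, and each point of $P'\setminus\operatorname{int}P$ lies on exactly one $\partial Q_t$. The face of $Q_t$ with outer normal $\omega$ is $(1-t)P^\omega+tP'^\omega$, where $P^\omega$ denotes the face of $P$ with outer normal $\omega$. For $\omega=\nu_i$ we have $P^\omega=[v_i,v_{i+1}]$ and $P'^\omega=\{R\nu_i\}$. As $t$ varies this face sweeps out the triangle $v_i,v_{i+1},R\nu_i$. For $\omega$ normal to an edge $[R\omega',R\omega'']$ of $P'$, the consecutive directions $\omega',\omega''$ lie in one $N_i$ and $\omega$ lies strictly between them. So $P^\omega=\{v_i\}$, and we sweep out the triangle $v_i,R\omega',R\omega''$. For $0<t<1$ these are all edges of $Q_t$, so the triangles tile the ring face-to-face. The vertex $v_i$ receives $|\Omega\cap N_i|=2+(5-k_i)=7-k_i$ new edges, so its degree becomes $7$. The new corners have degree $2+2=4$ (those at $R\nu_i$) or $1+2=3$ (the others), and the induction continues. Since $P_{n+1}$ contains the disc of radius $n+1$, the union is a locally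 finite tiling of the plane.

I have not shown that this tiling is combinatorially regular. Theorem 1 below will produce a combinatorially regular plane tiling with seven triangles at each vertex. But we see that "the angles are too big" is not an obstruction, since far tiles may be as long and thin as they like. Counting shows that they must degenerate. If $P_n$ has $a$ corners of degree $3$ and $b$ of degree $4$, then $P_{n+1}$ has $a'=2a+b$ and $b'=a+b$. So the number of corners at least doubles at each step, and at least $7\cdot2^{n-1}$ vertices lie at most $n$ edges from the origin. If all tiles had diameter $\le 2R$ and contained discs of radius $r$, these vertices would lie in a disc of radius $2Rn$. Each tile has three vertices, so at least $\tfrac73 2^{n-1}$ nonoverlapping tiles would lie in a disc of radius $2R(n+1)$, which is impossible for large $n$ by comparing areas.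

So the natural way to prove the guess is to compare exponential growth with polynomial volume. It works as long as the tiles have bounded shape, and this will become Theorem 3. It stops when nothing bounds the tiles.

The ring construction does not carry over directly to, say, dodecahedral tiles in $\mathbb E^3$. A new tile meets the previous layer in faces that are already fixed, and it must be a *convex polytope of prescribed type* with these faces. For triangles this is automatic, since any three points not on a line span one. For dodecahedra nothing guarantees it. A global construction is needed.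

## 2. Flags, chambers and the symbol

Throughout $d\ge2$. This section collects the combinatorial tools.

**Lemma 1.** In an LFC tiling, if $G\subset G'$ are faces, then $G$ is a face of $G'$.

*Proof.* Let $G$ be a face of the tile $T$ and $G'$ a face of $T'$. Then $G\subset T\cap T'$, which is a common face of $T$ and $T'$. So $G$ is a face of $T\cap T'$, hence of $T'$, hence of the face $G'$ of $T'$. $\square$

Consequently the dimension of a face is its height in the face lattice, automorphisms preserve dimension, and every flag has the form $\Phi=(F_0,\dots,F_d)$ with $\dim F_i=i$. We also note: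

*If $z$ is in the relative interior of a face $F$ and $z$ lies in a tile $T$, then $F$ is a face of $T$.* Indeed, let $T'$ be a tile of which $F$ is a face. The face $T\cap T'$ of $T'$ contains a relative interior point of $F$, so it contains $F$, and Lemma 1 applies.

For each $i$ there is exactly one flag $\Phi^i$, the *$i$-adjacent* flag, that differs from $\Phi$ exactly in the $i$-face. For $i=0$ this holds because an edge has two vertices. For $0<i<d$ it holds because two nested faces of a polytope with dimensions differing by $2$ have exactly two faces strictly between them. For $i=d$ it says that a facet lies in exactly two tiles. To see this, let $z$ be a relative interior point of the facet. All tiles containing $z$ have the facet as a face, so near $z$ each of them is one of the two half-balls, and covering with disjoint interiors leaves exactly two. Automorphisms $g$ satisfy $(g\Phi)^i=g(\Phi^i)$.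

**Lemma 2 (general position).** Let $U\subset\mathbb E^d$ be open and connected and $X$ a locally finite union of polytopes of dimension $\le d-2$. Then $U\setminus X$ is connected.

*Proof.* First let $U$ be a ball and $a,b\in U\setminus X$. For a polytope $\tau$ of $X$, the set of $z$ for which $[a,z]$ meets $\tau$ lies in $\{a+s(y-a):y\in\tau,\ s\ge1\}$, the smooth image of a set of dimension $\le d-1$, so it has measure $0$. The same holds for $b$. There are countably many $\tau$, so some $z\in U$ has $[a,z]\cup[z,b]\subset U\setminus X$. For general $U$, a path in $U$ from $a$ to $b$ is covered by a finite chain of balls in $U$, consecutive ones intersecting. The intersections are open and $X$ has measure $0$, so we can pass from ball to ball outside $X$. $\square$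

**Definition (chambers).** Let $\Sigma$ be the barycentric subdivision of the tiling: its vertices are the barycenters of faces, and its simplices correspond to chains of faces. It is a locally finite triangulation of $\mathbb E^d$. Color the barycenter of an $i$-face by $i$. The $d$-simplices, called *chambers*, correspond to the flags. Two chambers sharing the wall that omits color $i$ correspond to $i$-adjacent flags. The *open star* of a simplex $\tau$ is the union of the relative interiors of all simplices containing $\tau$.

In the square tiling the chambers are the right triangles obtained by cutting each square into eight.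

**Lemma 3 (flag connectivity).** (a) Any two flags of an LFC tiling are joined by a sequence of successively adjacent flags. (b) If both flags contain a given chain of faces, the sequence can be chosen among flags containing this chain. In particular, any two flags with the same tile are joined by $i$-adjacencies with $i<d$.

*Proof.* Let $U$ be open and connected, $\mathcal S$ the set of chambers meeting $U$, and $X$ the union of the simplices of $\Sigma$ of dimension $\le d-2$. We claim that any two members of $\mathcal S$ are joined by a sequence in $\mathcal S$ in which consecutive chambers share a wall that meets $U$. Fix $\sigma_0\in\mathcal S$. Let $A$ be the union of those chambers that can be reached from $\sigma_0$, and $B$ the union of the other members of $\mathcal S$. By local finiteness $(A\cap U)\setminus X$ and $(B\cap U)\setminus X$ are relatively closed in $U\setminus X$, and they cover it. Suppose some chamber is not reached. A chamber meeting the open set $U$ has interior points in $U$, so both sets are nonempty, and by Lemma 2 they share a point $z\in\sigma\cap\sigma'$ with $\sigma$ reached and $\sigma'$ not. Since $z\notin X$, the common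 face $\sigma\cap\sigma'$ has dimension $d-1$, so it is a shared wall meeting $U$ and $\sigma'$ is reached, a contradiction.

For (a) take $U=\mathbb E^d$. For (b) take $U$ to be the open star of the simplex $\tau$ of the chain. It is open, and it is connected since each of its points is joined to the barycenter of $\tau$ within it. A simplex meets $U$ iff it contains $\tau$, so all chambers and walls used contain $\tau$. $\square$

By (a), an automorphism fixing one flag fixes all adjacent ones, hence all flags, hence is the identity. So *the automorphism group $\Gamma$ of a combinatorially regular tiling is simply transitive on flags*. Fix a base flag $\Phi$ and let $\rho_i\in\Gamma$ be the unique element with $\rho_i\Phi=\Phi^i$. Then $\rho_i\rho_i\Phi=\rho_i(\Phi^i)=(\rho_i\Phi)^i=\Phi$, so $\rho_i$ is an involution.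

**Definition (symbol).** The *symbol* of a combinatorially regular tiling is $\{p_1,\dots,p_d\}$, where $p_i$ is the order of $\rho_{i-1}\rho_i$. Another base flag gives simultaneously conjugate $\rho_i$, so the symbol depends only on the isomorphism type.

Take the square tiling with base flag $(0,0)$, the edge $[0,1]\times0$, the square $[0,1]^2$. Here $\rho_0(x,y)=(1-x,y)$, $\rho_1(x,y)=(y,x)$, $\rho_2(x,y)=(x,-y)$. Both $\rho_0\rho_1$ and $\rho_1\rho_2$ are quarter turns, so the symbol is $\{4,4\}$.

## 3. Gram matrices and the three theorems

**Definition (compact hyperbolic).** For integers $p_1,\dots,p_d\ge3$ let $G=G(p_1,\dots,p_d)$ be the symmetric matrix indexed by $0,\dots,d$ with $g_{ii}=1$, $g_{i-1,i}=-\cos(\pi/p_i)$ and other entries $0$. Call $(p_1,\dots,p_d)$ *compact hyperbolic* if all proper principal submatrices of $G$ are positive definite and $\det G<0$.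

For $d=3$, with $a,b,c$ the cosines of $\pi/p,\pi/q,\pi/r$, one computes $\det G(p,q,r)=1-a^2-b^2-c^2+a^2c^2$, that is,
$$\det G(p,q,r)=\sin^2\tfrac\pi p\,\sin^2\tfrac\pi r-\cos^2\tfrac\pi q.\tag{1}$$
For $(3,3,4)$ this is $\frac34\cdot\frac12-\frac14=\frac18>0$. For $(4,3,4)$, the cubes, it is $\frac14-\frac14=0$. For $(5,3,4)$, with $\kappa=\cos^2\frac\pi5=\frac{3+\sqrt5}8\approx0.6545$, it is $\frac{1-\kappa}2-\frac14<0$.

**Theorem 1.** Let $d\ge2$. For every compact hyperbolic $(p_1,\dots,p_d)$ there is a combinatorially regular LFC tiling of $\mathbb E^d$ with symbol $\{p_1,\dots,p_d\}$, all of whose tiles are affine images of one regular polytope.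

**Corollary.** $(5,3,4)$ and $(5,3,3,3)$ are compact hyperbolic, and the resulting tilings of $\mathbb E^3$ and $\mathbb E^4$ have pentagonal $2$-faces. They are not isomorphic to regular tilings. So the answer to the question is No for $d=3$ and $d=4$.

**Theorem 2 (classification).** Combinatorially regular LFC tilings of $\mathbb E^d$ with equal symbols are isomorphic, and the symbols that occur are exactly:

* $d=2$: $\{p,q\}$ with $p,q\ge3$, $\frac1p+\frac1q\le\frac12$;
* $d=3$: $\{4,3,4\}$; $\{3,5,3\},\{4,3,5\},\{5,3,4\},\{5,3,5\}$;
* $d=4$: $\{4,3,3,4\},\{3,3,4,3\},\{3,4,3,3\}$; $\{3,3,3,5\},\{5,3,3,3\},\{4,3,3,5\},\{5,3,3,4\},\{5,3,3,5\}$;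
* $d\ge5$: $\{4,3,\dots,3,4\}$ only.

In particular, for $d\ge5$ every combinatorially regular LFC tiling is isomorphic to the cubical one, so there the answer is Yes.

**Definition (normal).** A tiling is *normal* if for some $r,R>0$ every tile contains a ball of radius $r$ and lies in a ball of radius $R$. The square tiling is normal; a product grid with unbounded segment lengths is not.

**Theorem 3.** If a combinatorially regular LFC tiling of $\mathbb E^d$, $d\ge2$, is moreover normal, then it is isomorphic to a regular tiling of $\mathbb E^d$.

## 4. Two projections of a hyperbolic tessellation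

Hyperbolic space has tessellations with symbol $\{5,3,4\}$, so it is natural to draw one of them in $\mathbb E^3$ with straight faces. The obvious way is Klein's model. Put hyperbolic space on the upper sheet $H$ of the hyperboloid $x_0^2-|\bar x|^2=1$ in $\mathbb R\times\mathbb R^d$, and project centrally by $x\mapsto\bar x/x_0$. Hyperbolic polytopes become convex Euclidean polytopes and everything is face-to-face. But the image is the open unit ball, so this is not a tiling of $\mathbb E^d$. No projective change of coordinates repairs it, because the complement of the ball in projective space has interior points and the complement of $\mathbb E^d$ is only a hyperplane. A nonprojective stretching of the ball would have to keep all faces flat, and the construction gives no control over that. This is the point where the approach stops.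

Here is the way past it. Convexity needs only that *flat* pieces are projected *linearly*. Replace the curved tessellation by the convex polyhedral surface that its vertices span, whose facets are flat, and project along the time axis, $(x_0,\bar x)\mapsto\bar x$. The hyperboloid is a graph over *all* of $\mathbb E^d$, so there is hope that the polyhedral surface is one too.

One dimension lower everything is visible. On the hyperbola take $v_k=(\cosh k\tau,\sinh k\tau)$, $k\in\mathbb Z$, and join consecutive points by chords. Central projection gives the segments $[\tanh k\tau,\tanh(k+1)\tau]$, which fill only $(-1,1)$. Projection along the time axis gives $[\sinh k\tau,\sinh(k+1)\tau]$, which tile the whole line. With $B(x,y)=x_0y_0-x_1y_1$ and $c_k=(\cosh(k+\frac12)\tau,\sinh(k+\frac12)\tau)$ we have $B(c_k,v_j)=\cosh((j-k-\frac12)\tau)\ge\cosh\frac\tau2$, with equality exactly for $j\in\{k,k+1\}$. So each chord spans a line supporting the whole vertex set, and that inequality describes the convex hull. The proof of Theorem 1 does the same in dimension $d$. What must be checked is that the facets are the expected polytopes (Section 7), and that the surface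 is locally finite over every compact part of $\mathbb E^d$ (Section 8).

## 5. The reflection group of a compact simplex

Let $(p_1,\dots,p_d)$ be compact hyperbolic. The *purpose of this section* is to realize $G$ by a compact hyperbolic simplex and to quote the theorem on its reflection group.

Since $G$ has a positive definite principal submatrix of size $d$ and $\det G<0$, it has signature $(d,1)$. On $\mathbb R^{d+1}\ni x=(x_0,\bar x)$ with $\bar x\in\mathbb R^d=\mathbb E^d$ put $B(x,y)=x_0y_0-\bar x\cdot\bar y$, and let $H=\{B(x,x)=1,\ x_0>0\}$. On this hyperboloid model of hyperbolic space, $B(x,y)=\cosh\operatorname{dist}(x,y)$. As $-B$ also has signature $(d,1)$, there is a basis $e_0,\dots,e_d$ with $-B(e_i,e_j)=g_{ij}$. Let $s'_i$ be the dual basis, $-B(s_i',e_j)=\delta_{ij}$. Then $-B(s_i',s_j')=(G^{-1})_{ij}$.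

**Step 1: the vertices are timelike.** We show $(G^{-1})_{ij}<0$ for all $i\le j$. Write $D_J$ for the principal minor of $G$ on an interval $J$, with $D_\emptyset=1$. Delete row $j$ and column $i$ from the tridiagonal matrix $G$. The result is block lower triangular. The first block is $G_{\{0..i-1\}}$. The middle block has rows $i,\dots,j-1$ and columns $i+1,\dots,j$; it is lower triangular with diagonal entries $g_{i,i+1},\dots,g_{j-1,j}$. The last block is $G_{\{j+1..d\}}$. The sign $(-1)^{i+j}$ of the cofactor cancels the $j-i$ signs of the factors $-\cos(\pi/p_k)$. Hence
$$(G^{-1})_{ij}=\Big(\prod_{k=i+1}^{j}\cos\tfrac{\pi}{p_k}\Big)\frac{D_{\{0..i-1\}}D_{\{j+1..d\}}}{\det G}<0 ,\tag{2}$$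
because the cosines and the proper minors are positive. So $B(s_i',s_j')>0$ for all $i,j$. With $i=j$ this says that the $s_i'$ are timelike, and for $i\neq j$ that they lie in the same component of the timelike cone. Replacing all $e_i$ by $-e_i$ if necessary, positive multiples $s_i$ of the $s_i'$ lie in $H$.

**Step 2: the simplex.** Put $H_i^+=\{x:-B(x,e_i)\ge0\}$. The number $-B(x,e_i)$ is the $i$-th coordinate of $x$ in the basis $(s_i')$, so
$$D:=\operatorname{cone}(s_0,\dots,s_d)=\bigcap_iH_i^+ .$$
Since $\operatorname{conv}(s_0,\dots,s_d)$ is a compact set of timelike vectors, $S=D\cap H$ is a compact hyperbolic simplex with vertices $s_i$. The $e_i$ are its inner unit normals, so $-g_{ij}$ is the cosine of the dihedral angle between walls $i$ and $j$. The angles are therefore $\pi/p_i$ (walls $i-1,i$) and $\pi/2$ (all other pairs).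

**Step 3: the group.** Let $r_i(x)=x+2B(x,e_i)e_i$ be the reflection in $e_i^\perp$. It preserves $B$ and $H$, fixes $s_j$ for $j\ne i$, and moves $s_i$. Let $W=\langle r_0,\dots,r_d\rangle$. The Poincaré–Coxeter theorem for compact simplices with dihedral angles $\pi/m$ (Ratcliffe, *Foundations of Hyperbolic Manifolds*, §7.1; Vinberg, *Hyperbolic reflection groups*, 1985) says:

* (a) the simplices $wS$, $w\in W$, form a locally finite tessellation of $H$, and each $W$-orbit meets $S$ in exactly one point;
* (b) for $x\in S$ the stabilizer $W_x$ is finite and generated by the $r_i$ that fix $x$.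

In Sections 5–8 we call the $wS$ *hyperbolic chambers*. The product $r_{i-1}r_i$ is a rotation by $2\pi/p_i$ in the plane of $e_{i-1},e_i$, so it has order $p_i$, and $r_ir_j=r_jr_i$ if $|i-j|\ge2$. Put $W_{<i}=\langle r_j:j<i\rangle$ and $W_{>i}=\langle r_j:j>i\rangle$. These subgroups commute elementwise, so by (b) $W_{s_i}=W_{<i}W_{>i}$. Since $W_{>i}$ fixes $s_0$,
$$W_{s_i}s_0=W_{<i}s_0\quad(0\le i\le d),\qquad W_{s_d}=W_{<d}.\tag{3}$$

Here $Ws_0$ will be the vertices and $Ws_d$ the tile centers of the hyperbolic tessellation.

## 6. Folding onto a chamber

Next we need to know which vertices are closest to a given center. This inequality replaces the computation $B(c_k,v_j)\ge\cosh\frac\tau2$ of Section 4.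

**Lemma 4.** For $x,y\in S$ and $w\in W$: $\operatorname{dist}(x,wy)\ge\operatorname{dist}(x,y)$, with equality iff $wy\in W_xy$.

*Proof.* Let $\varphi:H\to S$ send $z$ to the unique point of $Wz\cap S$. On $uS$ it equals $u^{-1}$. The geodesic segment $[x,wy]$ meets finitely many hyperbolic chambers. They are closed and convex, so the segment is a finite concatenation of subsegments each lying in one of them. Hence $\varphi$ maps it to a path of the same length from $\varphi(x)=x$ to $\varphi(wy)=y$, which proves the inequality.

Suppose equality holds and $x\ne y$. Then the image path is the geodesic $[x,y]$. A nondegenerate initial piece of $[x,wy]$ lies in some $uS\ni x$. Now $u^{-1}x\in S$ is in the orbit of $x\in S$, so $u^{-1}x=x$, i.e. $u\in W_x$. The segment $u^{-1}[x,wy]$ starts at $x$. Its initial piece is the $\varphi$-image of the initial piece of $[x,wy]$, so it is an initial piece of $[x,y]$. Two geodesic segments of equal length with a common initial piece coincide, hence $u^{-1}wy=y$, i.e. $wy=uy\in W_xy$.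

If $x=y$, equality means $wx=x$, and $W_xx=\{x\}$. Conversely, if $wy=uy$ with $u\in W_x$, then $\operatorname{dist}(x,uy)=\operatorname{dist}(u^{-1}x,y)=\operatorname{dist}(x,y)$. $\square$

## 7. The convex polyhedral surface spanned by the vertices

Let $C=Ws_d$, $V=Ws_0$, $\lambda=B(s_d,s_0)>0$. For $c=us_d\in C$ let
$$V(c)=uW_{<d}s_0,\qquad A_c=\{x:B(c,x)=\lambda\},\qquad F_c=\operatorname{conv}V(c).$$
By (3), $V(c)$ does not depend on the choice of $u$; it is finite by (b). Lemma 4 with $x=s_d$, $y=s_0$, together with (3) and $B=\cosh\operatorname{dist}$, gives for $c\in C$ and $v\in V$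
$$B(c,v)\ge\lambda,\quad\text{with equality iff }v\in V(c).\tag{4}$$
So each hyperplane $A_c$ supports the whole vertex set. Let
$$K=\{x\in\mathbb R^{d+1}:B(c,x)\ge\lambda\ \text{ for all }c\in C\},$$
a $W$-invariant closed convex set containing $V$. A priori $K\cap A_c$ could be larger than $F_c$, even unbounded. The next lemma excludes this.

**Lemma 5.** $K\cap A_c=F_c$ for all $c\in C$, and $F_c$ is a $d$-polytope.

*Proof.* By $W$-invariance take $c=s_d$. By (4), $F_c\subset K\cap A_c$.

**Step 1: a simplex inside $F_c$.** Put $t_i=\lambda/B(s_d,s_i)>0$, and let $a_i$ be the average of $us_0$ over $u\in W_{<i}$. The point $a_i$ is fixed by $r_j$ for $j<i$. For $j>i$ it is also fixed by $r_j$, because $r_j$ commutes with $W_{<i}$ and fixes $s_0$. So $a_i\in\bigcap_{j\ne i}e_j^\perp=\mathbb Rs_i$. As $a_i\in F_c\subset A_c$, we have $B(s_d,a_i)=\lambda$, and hence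
$$a_i=t_is_i .\tag{5}$$
The $a_0,\dots,a_d$ are linearly independent points of $F_c\subset A_c$, so $\dim F_c=d$.

**Step 2: one inequality for all $u^{-1}x$.** Let $x\in K\cap A_c$ and $u\in W_{<d}=W_c$. Then $B(ur_dc,x)\ge\lambda=B(c,x)=B(uc,x)$, i.e. $B(c-r_dc,\,u^{-1}x)\le0$. Now $c-r_dc=-2B(s_d,e_d)e_d$ with $-B(s_d,e_d)>0$ is a positive multiple of $e_d$. So $-B(e_d,u^{-1}x)\ge0$, that is, $u^{-1}x\in H_d^+$.

**Step 3: moving $x$ into $D$.** The finite group $W_{<d}$ fixes $c$, so it acts by isometries on $A_c$, which is a Euclidean space under $-B$ because its direction space $c^\perp$ is spacelike. Let $e'$ be the centroid of the $a_i$, a point of $A_c\cap\operatorname{int}D$. Choose $u\in W_{<d}$ for which $y=u^{-1}x$ is as close to $e'$ as possible. For $i<d$ put $f_i=-B(\cdot,e_i)$. Then $e_i\in c^\perp$, $r_iy=y-2f_i(y)e_i$, and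
$$|r_iy-e'|^2=|y-e'|^2-4f_i(y)f_i(y-e')+4f_i(y)^2=|y-e'|^2+4f_i(y)f_i(e').$$
Since $r_iy=(ur_i)^{-1}x$ is a competitor and $f_i(e')>0$, minimality gives $f_i(y)\ge0$, i.e. $y\in H_i^+$ for all $i<d$. By Step 2 also $y\in H_d^+$. So $y\in D\cap A_c$.

**Step 4: conclusion.** Write $y=\sum y_is_i$ with $y_i\ge0$. Then $B(s_d,y)=\lambda$ says $\sum y_i/t_i=1$, so $y=\sum(y_i/t_i)\,t_is_i\in\operatorname{conv}\{a_i\}\subset F_c$, and $x=uy\in uF_c=F_c$. $\square$

## 8. Orthogonal projection along the time axis

For $c=(c_0,\bar c)\in C$ we have $c_0>0$ and $|\bar c|<c_0$. Put
$$\ell_c(\bar x)=\frac{\lambda+\bar c\cdot\bar x}{c_0},\qquad f=\sup_{c\in C}\ell_c .$$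
Then $B(c,x)\ge\lambda$ iff $x_0\ge\ell_c(\bar x)$, so $K$ is the region on or above the graph of $f$. The danger is that a supremum of infinitely many affine functions need not be attained. Observe that $\ell_c(\bar x)\le|\bar x|+\lambda/c_0$. Hyperplanes with $c$ far away can hardly rise above the light cone $x_0=|\bar x|$. So all is well if near ones rise above it by a definite amount.

**Lemma 6.** For each compact $Q\subset\mathbb E^d$ there is a finite $C'\subset C$ such that for all $\bar x\in Q$ the supremum $f(\bar x)$ is attained, and only by elements of $C'$.

*Proof.* **Step 1: for every $\bar x$ some $c\in C$ has $\ell_c(\bar x)>|\bar x|$.** If $\bar x=0$, any $c$ works, since $\ell_c(0)=\lambda/c_0>0$. Otherwise let $n=(|\bar x|,\bar x)$, a null vector, and let $h=(\cosh s,\ \sinh s\,\bar x/|\bar x|)\in H$, so that $B(h,n)=|\bar x|e^{-s}$. We walk out on the hyperboloid in the direction of $\bar x$. By (a), $h$ lies in some $wS$, which contains the point $c=ws_d$ of $C$, so $t:=\operatorname{dist}(h,c)\le\delta:=\operatorname{diam}S$. Here compactness of $S$ is used. Write $c=\cosh t\,h+\sinh t\,u$ and $n=B(h,n)(h+u')$ with $u,u'\perp h$ and $B(u,u)=B(u',u')=-1$;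 the norm of $u'$ comes from $B(n,n)=0$. As $B$ is negative definite on $h^\perp$, $|B(u,u')|\le1$, hence
$$B(c,n)=B(h,n)\big(\cosh t+\sinh t\,B(u,u')\big)\le B(h,n)e^t\le e^{\delta}|\bar x|e^{-s}<\lambda$$
for $s$ large. This reads $c_0|\bar x|-\bar c\cdot\bar x<\lambda$, i.e. $\ell_c(\bar x)>|\bar x|$.

**Step 2: a uniform gap on $Q$.** By continuity and compactness there are a finite $C_Q\subset C$ and $\eta>0$ with $\max_{c\in C_Q}\ell_c(\bar x)\ge|\bar x|+\eta$ for all $\bar x\in Q$.

**Step 3: far centers do not matter.** If $c_0>\lambda/\eta$, then for $\bar x\in Q$ we have $\ell_c(\bar x)\le\lambda/c_0+|\bar x|<|\bar x|+\eta\le\max_{C_Q}\ell_c(\bar x)\le f(\bar x)$. So only the set $C'$ of those $c\in C$ with $c_0\le\lambda/\eta$ can attain $f$ on $Q$. It is finite, because $H\cap\{x_0\le\lambda/\eta\}$ is compact and meets finitely many hyperbolic chambers, and by (a) each of these contains exactly one point of $C$. Finally, at each $\bar x\in Q$ the functions with $c\notin C'$ stay below $\max_{C_Q}\ell_c(\bar x)$, so the supremum is the maximum over the finite set $C'$. $\square$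

Let $\pi(x_0,\bar x)=\bar x$ and $T_c=\{\bar x:\ell_c(\bar x)=f(\bar x)\}$. A point $x\in A_c$, i.e. with $x_0=\ell_c(\bar x)$, lies in $K$ iff $\ell_c(\bar x)=f(\bar x)$. So by Lemma 5
$$T_c=\pi(K\cap A_c)=\pi(F_c).\tag{6}$$
As $c_0\ne0$, $\pi$ maps $A_c$ affinely isomorphically onto $\mathbb E^d$. So $T_c$ is a convex $d$-polytope with faces $\pi(G)$, $G$ a face of $F_c$.

**The $T_c$ form an LFC tiling.** *Covering and local finiteness* are Lemma 6. *Face-to-face:* all $F_c$ lie on the graph $\{x_0=f(\bar x)\}$, where $\pi$ is injective, so $T_c\cap T_{c'}=\pi(F_c\cap F_{c'})$. Since $F_c\subset K\subset\{B(c',\cdot)\ge\lambda\}$, the set $F_c\cap A_{c'}$ is a (possibly empty) face of $F_c$, and it equals $F_c\cap(K\cap A_{c'})=F_c\cap F_{c'}$ by Lemma 5. By symmetry it is also a face of $F_{c'}$. If $c\ne c'$, then $A_c\ne A_{c'}$ (the same $\lambda\neq0$ and different normals), so this face has dimension $<d$ and the tiles have disjoint interiors.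

Call this tiling $\mathcal T$. Via $\pi$ its face lattice is the set of all faces of all $F_c$, ordered by inclusion. On this set $W$ acts, because it is linear and $wF_c=F_{wc}$. The group $W$ need not act on $\mathbb E^d$ by symmetries of $\mathcal T$; it acts on the surface above, and that suffices.

## 9. Flag transitivity and the symbol

**Step 1: a base flag.** Let $G_i=\operatorname{conv}(W_{<i}s_0)$, $0\le i\le d$, so $G_d=F_{s_d}$. By Lemma 4 with $x=s_i$, $y=s_0$, and by (3), the functional $B(s_i,\cdot)$ on $V$ is minimal exactly on $W_{<i}s_0\subset V(s_d)$. So $G_i$ is a face of $F_{s_d}$.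

The points $v\in V(s_d)$ satisfy $B(v,v)=1$ and $B(s_d,v)=\lambda$. Since $\lambda s_d\in A_{s_d}$ and $-B(v-\lambda s_d,v-\lambda s_d)=-(1-2\lambda^2+\lambda^2)=\lambda^2-1$, they lie on a sphere with center $\lambda s_d$ in the Euclidean space $A_{s_d}$. So they are all extreme in $F_{s_d}$. Hence $G_i$ has vertex set $W_{<i}s_0$, with centroid $a_i$ (each point of the orbit is counted equally often in the average). By (5) the $a_i$ are distinct, so $G_0\subsetneq G_1\subsetneq\dots\subsetneq G_d$. Strictly nested faces have strictly increasing dimensions and $\dim G_d=d$, so $\dim G_i=i$. Thus $\Phi=(G_0,\dots,G_d)$ is a flag.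

**Step 2: $r_i\Phi=\Phi^i$.** Let $j\ne i$. If $i<j$, then $r_iW_{<j}=W_{<j}$. If $i>j$, then $r_i$ commutes with $W_{<j}$ and fixes $s_0$. In both cases $r_iG_j=G_j$. But $r_iG_i\ne G_i$, since $r_i$ moves the centroid $a_i=t_is_i$.

**Step 3: $W$ is flag-transitive.** $W$ is transitive on the $F_c$, so consider flags with tile $F_{s_d}$. By Lemma 3(b) they are joined by $i$-adjacencies with $i<d$, and $(w\Phi)^i=w\Phi^i=wr_i\Phi$. So every such flag lies in $W_{<d}\Phi$. Hence $\mathcal T$ is combinatorially regular. Moreover $W_{<d}$ acts on the Euclidean space $A_{s_d}$ by isometries, flag-transitively on $F_{s_d}$. So $F_{s_d}$ is a regular polytope, the $F_c$ are congruent to it (each in its space $A_c$ with the metric $-B$), and by (6) all tiles are affine images of it.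

**Step 4: the symbol.** If $w\in W$ acts trivially on the faces, it fixes the centroids $a_0,\dots,a_d$ of the vertex sets of the faces of $\Phi$. These form a basis of $\mathbb R^{d+1}$, so $w=1$. Thus $W$ acts faithfully, $r_i$ acts as $\rho_i$, and $\rho_{i-1}\rho_i$ has order $p_i$. This proves Theorem 1. $\blacksquare$

## 10. Pentagonal faces in $\mathbb E^3$ and $\mathbb E^4$

**Proof of the Corollary.** Expanding along the first row gives, for $d\ge2$ and with $G()=(1)$,
$$\det G(p_1,\dots,p_d)=\det G(p_2,\dots,p_d)-\cos^2\tfrac{\pi}{p_1}\det G(p_3,\dots,p_d).\tag{7}$$
Note also that reversing a list does not change the determinant. From $\det G(3)=\frac34$, $\det G(4)=\frac12$, $\det G(5)=1-\kappa$ we get $\det G(3,3)=\frac12$, $\det G(3,4)=\frac14$, $\det G(3,5)=\frac34-\kappa$, $\det G(3,3,3)=\frac12-\frac14\cdot\frac34=\frac5{16}$, $\det G(5,3,3)=\frac12-\frac34\kappa$, and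
$$\det G(5,3,4)=\tfrac14-\tfrac\kappa2<0,\qquad \det G(5,3,3,3)=\tfrac5{16}-\tfrac\kappa2<0.$$
The inequalities hold because $\kappa>\frac58$, i.e. $\sqrt5>2$.

For the proper principal submatrices: deleting an index splits $G$ into diagonal blocks on intervals, and a matrix is positive definite iff its leading principal minors are positive. So it suffices that all minors on proper intervals are positive. They are $1$, then $1-\kappa,\frac34,\frac12$, then $\frac34-\kappa,\frac14,\frac12$, and for $d=4$ also $\frac12-\frac34\kappa$ and $\frac5{16}$. All are positive since $\kappa<\frac23$, i.e. $\sqrt5<\frac73$. So Theorem 1 applies.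

The polygon $G_2$ has vertex set $W_{<2}s_0$, an orbit of the group $\langle r_0,r_1\rangle$ of order $10$, in which $r_1$ fixes $s_0$. So the number of vertices divides $5$ and is at least $3$, hence it is $5$. By flag transitivity all $2$-faces are pentagons, and isomorphisms preserve this. The regular tilings of $\mathbb E^3$ and $\mathbb E^4$ are $\{4,3,4\}$ and $\{4,3,3,4\},\{3,3,4,3\},\{3,4,3,3\}$ (Coxeter, *Regular Polytopes*). Their $2$-faces are squares or triangles. $\blacksquare$

For $d=3$ the tiles are affine images of the regular polyhedron with pentagonal faces, the dodecahedron. As Section 11 will show, $p_d=4$ means that four of them surround each edge. Compare the test with congruent dodecahedra in Section 1: the affine distortion makes the four angles at each edge sum to $360^\circ$.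

## 11. The automorphism group is a Coxeter group

Let now $\mathcal T$ be *any* combinatorially regular LFC tiling of $\mathbb E^d$, $d\ge2$, with automorphism group $\Gamma$. The group $\Gamma$ acts on $\mathbb E^d$ by color-preserving homeomorphisms that are affine on the simplices of $\Sigma$, and it is simply transitive on the chambers of $\Sigma$ (Section 2). The goal is to show that the symbol determines $\Gamma$, and hence $\mathcal T$.

**Step 1: stabilizers.** Let $\Delta$ be the chamber of the base flag $\Phi=(F_0,\dots,F_d)$. For proper $J\subsetneq\{0,\dots,d\}$ let $\Delta_J$ be the face of $\Delta$ with colors outside $J$, and let $\Gamma_J=\langle\rho_j:j\in J\rangle$. The $i$-neighbor of $g\Delta$ is $g\rho_i\Delta$, and $\rho_j$ fixes $\Delta_{\{j\}}$ pointwise. Hence $\Gamma_J$ fixes $\Delta_J$ pointwise, and all $g\Delta$ with $g\in\Gamma_J$ contain $\Delta_J$. Conversely, by Lemma 3(b) any chamber containing $\Delta_J$ is reached from $\Delta$ through walls containing $\Delta_J$. These walls omit colors in $J$, so the chamber is $g\Delta$ with $g\in\Gamma_J$. With simple transitivity and Lemma 3(a),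
$$\operatorname{Stab}_\Gamma(\Delta_J)=\Gamma_J,\qquad\Gamma=\langle\rho_0,\dots,\rho_d\rangle.\tag{8}$$
By local finiteness $\Gamma_J$ is finite for proper $J$.

**Step 2: the orders $m_{ij}$.** Let $m_{ij}$ be the order of $\rho_i\rho_j$, $i\ne j$. As $\rho_i\ne\rho_j$ are involutions, $|\Gamma_{\{i,j\}}|=2m_{ij}$, and this is the number of chambers containing $\Delta_{\{i,j\}}$, i.e. of flags that agree with $\Phi$ outside dimensions $i,j$. If $|i-j|\ge2$, the two faces can be changed independently, so the number is $4$ and $m_{ij}=2$. Next consider $p_i=m_{i-1,i}$. If $i\le d-1$, then $2p_i$ is the number of flags of the section $F_{i+1}/F_{i-2}$ of a convex polytope ($F_{-1}=\emptyset$). This section is a polygon, so $p_i\ge3$. If $i=d$, each tile containing $F_{d-2}$ has exactly two facets containing $F_{d-2}$, so $p_d$ is the number of these tiles. Near a relative interior point of $F_{d-2}$ the tiles present are exactly those having $F_{d-2}$ as a face (Section 2), so their dihedral angles there sum to $2\pi$. Each angle is $<\pi$, so $p_d\ge3$.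

**Step 3: no further relations.** Let $\widehat W=\langle\hat r_0,\dots,\hat r_d\mid\hat r_i^2=(\hat r_i\hat r_j)^{m_{ij}}=1\rangle$, let $\gamma:\widehat W\to\Gamma$ be the homomorphism with $\hat r_i\mapsto\rho_i$, and let $\widehat W_J=\langle\hat r_j:j\in J\rangle$.

**Lemma 7.** $\gamma$ is an isomorphism.

*Proof.* Surjectivity is (8). For $|J|\le2$ the map $\gamma:\widehat W_J\to\Gamma_J$ is an isomorphism, because it is onto and the relations give $|\widehat W_J|\le|\Gamma_J|$. The plan is to remove from $\mathbb E^d$ everything of codimension $\ge3$. The rest $Y$ is simply connected, and the local groups on $Y$ involve at most two generators. So a space glued from copies of the chamber according to $\widehat W$ covers $Y$, and must equal it.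

*$Y$ is simply connected.* Let $Y$ be $\mathbb E^d$ minus all simplices of $\Sigma$ of dimension $\le d-3$. It is open by local finiteness, and it is connected by Lemma 2, so path-connected. A loop in $Y$ is homotopic in $Y$ to a polygonal loop. For an edge $e$ of this loop and a removed simplex $\tau$ we have $e\cap\tau=\emptyset$. If a segment from $a\in e$ to $z$ meets $\tau$ in $b$, then $z=b+s(b-a)$ with $s\ge0$. So these $z$ lie in the smooth image of a set of dimension $\le1+(d-3)+1=d-1$, which has measure $0$. There are countably many pairs $(e,\tau)$. Hence for almost every $z$ the cone from $z$ over the loop lies in $Y$, and the loop is null-homotopic.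

*The glued space.* Let $\Delta^\circ=\Delta\cap Y$. For $x\in\Delta^\circ$ let $J(x)=\{j:x\in\Delta_{\{j\}}\}$. Then $x$ is a relative interior point of $\Delta_{J(x)}$ and $|J(x)|\le2$. Since $\Gamma$ preserves colors, it preserves barycentric coordinates with respect to the colors. As it is transitive on chambers, every point of $Y$ is $\Gamma$-equivalent to exactly one point of $\Delta^\circ$. If $g$ fixes $x\in\Delta^\circ$, it preserves the smallest simplex $\Delta_{J(x)}$ containing $x$. So by (8) the stabilizer of $x$ is $\Gamma_{J(x)}$. Let
$$\tilde Y=(\widehat W\times\Delta^\circ)/\!\sim,\qquad(w,x)\sim(w',x)\iff w^{-1}w'\in\widehat W_{J(x)},$$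
with $\widehat W$ discrete, and $p:\tilde Y\to Y$, $p[w,x]=\gamma(w)x$. This is well defined and continuous, as $\Gamma_{J(x)}$ fixes $x$.

*$p$ is a covering.* For $|J|\le2$ let $U$ be the open star of $\Delta_J$. Its points are relative interior points of simplices of dimension $\ge d-2$, so $U\subset Y$. By Step 1, $U=\Gamma_J(\Delta\cap U)$. A point $x\in\Delta\cap U$ is interior to a face of $\Delta$ containing $\Delta_J$, so $J(x)\subset J$. The $\Gamma$-translates of such $U$ cover $Y$, because $x\in\Delta^\circ$ lies in the open star of $\Delta_{J(x)}$. Let $N=\ker\gamma$, and for $k\in N$ let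
$$\tilde U_k=\{[ku,x]:u\in\widehat W_J,\ x\in\Delta\cap U\}.$$
Its preimage in $\widehat W\times\Delta^\circ$ is $k\widehat W_J\times(\Delta\cap U)$, since $\widehat W_{J(x)}\subset\widehat W_J$. So $\tilde U_k$ is open. We check three things.

- *The $\tilde U_k$ are disjoint.* If $[ku,x]=[k'u',x]$, then $(ku)^{-1}k'u'\in\widehat W_{J(x)}\subset\widehat W_J$, so $k^{-1}k'\in\widehat W_J\cap N=1$.
- *$p^{-1}(U)=\bigcup_k\tilde U_k$.* If $\gamma(w)x\in U$, then $\gamma(w)x=\gamma(u)y$ with $u\in\widehat W_J$, $y\in\Delta\cap U$, and $y=x$ by uniqueness. So $\gamma(u^{-1}w)\in\Gamma_{J(x)}=\gamma(\widehat W_{J(x)})$ with $J(x)\subset J$, and hence $w\in\widehat W_JN=N\widehat W_J$. Conversely, $p[ku,x]=\gamma(u)x\in U$.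
- *$p:\tilde U_k\to U$ is a homeomorphism.* It is onto, as $U=\Gamma_J(\Delta\cap U)$. If $\gamma(ku)x=\gamma(ku')x'$, then $x=x'$ and $\gamma(u^{-1}u')\in\Gamma_{J(x)}$. Since $\gamma$ is injective on $\widehat W_J$, $u^{-1}u'\in\widehat W_{J(x)}$, so $p$ is injective on $\tilde U_k$. It is closed: $\tilde U_k$ is a quotient of the finite disjoint union $k\widehat W_J\times(\Delta\cap U)$, and each piece is mapped homeomorphically onto a relatively closed subset $\gamma(u)(\Delta\cap U)$ of $U$.

Since $p(w\cdot)=\gamma(w)p(\cdot)$ for the left action of $\widehat W$ on $\tilde Y$, the translates of $U$ are evenly covered too. So $p$ is a covering.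

*Conclusion.* $\Delta^\circ$ is connected, as it lies between the interior of $\Delta$ and its closure. The copies of $\Delta^\circ$ with indices $w$ and $w\hat r_i$ share the relative interior points of $\Delta_{\{i\}}$. So $\tilde Y$ is connected. A connected covering of the simply connected space $Y$ is bijective. For $k\in N$ and $x\in\operatorname{int}\Delta$ we have $p[k,x]=x=p[1,x]$, hence $[k,x]=[1,x]$. As $J(x)=\emptyset$, $k=1$. $\square$

**Step 4: the symbol determines the tiling.** By transitivity and (8), the $i$-faces correspond to the cosets of $\Gamma^{(i)}=\langle\rho_j:j\ne i\rangle$, the stabilizer of $F_i$. The faces $gF_i$ and $hF_j$ are incident iff they lie in a common flag $k\Phi$, i.e. iff $k\in g\Gamma^{(i)}\cap h\Gamma^{(j)}$ for some $k$. So the face lattice is determined by $(\Gamma;\rho_0,\dots,\rho_d)$, which by Lemma 7 is determined by $(p_1,\dots,p_d)$. *Combinatorially regular LFC tilings of $\mathbb E^d$ with equal symbols are isomorphic.* This is the first claim of Theorem 2.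

## 12. The symbols that occur

**Step 1: restrictions.** By Section 11, for proper $J$ the groups $\widehat W_J\cong\Gamma_J$ are finite. The group $\widehat W\cong\Gamma$ is infinite, since $\mathbb E^d$ needs infinitely many compact tiles, hence has infinitely many flags. Now $\widehat W_J$ is the Coxeter group of the subdiagram on $J$, and a Coxeter group is finite iff its Gram matrix is positive definite (Humphreys, *Reflection Groups and Coxeter Groups*, Thms 5.5 and 6.4). The finite ones with linear diagram and labels $\ge3$ are:

* rank 2: all $[m]$;
* rank 3: $[3,3],[3,4],[4,3],[3,5],[5,3]$;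
* rank 4: $[3,3,3],[3,3,4],[4,3,3],[3,4,3],[3,3,5],[5,3,3]$;
* rank $n\ge5$: $[3,\dots,3],[3,\dots,3,4],[4,3,\dots,3]$.

So $[p_1,\dots,p_{d-1}]$ and $[p_2,\dots,p_d]$ must both be in the list, and $[p_1,\dots,p_d]$ must not be.

* $d=2$: $[p,q]$ must be missing from the rank 3 list, which means $\frac1p+\frac1q\le\frac12$.
* $d=3$: both parts are listed for $333,334,433,335,533,343$, which are finite, and for $434,353,435,534,535$.
* $d=4$, by the first part. From $333$: $3333,3334$ (finite) and $3335$. From $334$: $3343$. From $433$: $4333$ (finite), $4334$, $4335$. From $533$: $5333,5334,5335$. From $343$: $3433$. From $335$: none, since no rank 4 entry begins with $35$.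
* $d\ge5$, by the first part. From $3\cdots3$: $3\cdots33$ and $3\cdots34$, both finite. From $3\cdots34$: none, since the second part would have length $d-1\ge4$ and a $4$ in the penultimate place. From $43\cdots3$: $43\cdots33$ (finite) and $43\cdots34$.

These are exactly the symbols listed in Theorem 2.

**Step 2: all of them occur.** The symbols $\{4,4\},\{3,6\},\{6,3\}$, $\{4,3,\dots,3,4\}$, $\{3,3,4,3\}$, $\{3,4,3,3\}$ belong to the regular tilings of $\mathbb E^d$ (Coxeter), which are combinatorially regular. All other symbols in the list are compact hyperbolic. Indeed, proper principal submatrices are direct sums of Gram matrices of components in the finite list, hence positive definite, and the determinants are negative: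

- $d=2$: $\det G=1-\cos^2\frac\pi p-\cos^2\frac\pi q<0$ iff $\cos\frac\pi p>\sin\frac\pi q=\cos(\frac\pi2-\frac\pi q)$ iff $\frac1p+\frac1q<\frac12$. (Equality $\frac1p+\frac1q=\frac12$ gives $\{4,4\},\{3,6\},\{6,3\}$.)
- $d=3$, by (1): for $(3,5,3)$ it is $\frac9{16}-\kappa<0$; for $(4,3,5)$ and $(5,3,4)$ it is $\frac{1-\kappa}2-\frac14<0$; for $(5,3,5)$ it is $(1-\kappa)^2-\frac14<0$. All three use only $\frac9{16}<\frac58<\kappa<1$.
- $d=4$, by (7): for $(5,3,3,3)$ it is $\frac5{16}-\frac\kappa2<0$. For $(5,3,3,4)$, $\det G(3,3,4)=\frac14-\frac14\cdot\frac12=\frac18$ gives $\frac18-\frac\kappa4<0$. For $(5,3,3,5)$, the values $\det G(3,5)=\frac34-\kappa$ and $\det G(3,3,5)=\frac12-\frac34\kappa$ give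
$$\tfrac12-\tfrac34\kappa-\kappa\big(\tfrac34-\kappa\big)=\kappa^2-\tfrac32\kappa+\tfrac12=(\kappa-1)(\kappa-\tfrac12)<0 .$$
The reversed symbols $(3,3,3,5)$ and $(4,3,3,5)$ have the same determinants.

By Theorem 1 these symbols occur. For $d\ge5$ only the cubical symbol remains, and Step 4 of Section 11 gives the isomorphism with the cubical tiling. This proves Theorem 2. $\blacksquare$

## 13. Normal tilings and exponential growth

We return to the counting argument of Section 1 and prove Theorem 3. Suppose a normal combinatorially regular tiling is not isomorphic to a regular tiling. The non-hyperbolic symbols in Theorem 2 are those of regular tilings, and equal symbols mean isomorphic tilings. So the symbol is compact hyperbolic, and the tiling is isomorphic to the tiling $\mathcal T$ of Sections 5–9. There the reflection group $W$ acts faithfully and flag-transitively, and the full automorphism group is simply transitive on flags. So $W$ is the full automorphism group, and $\Gamma$ with the generators $\rho_i$ is isomorphic to $W$ with the generators $r_i$. Let $|w|$ denote word length in these generators.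

**Step 1: there are exponentially many group elements of length $\le n$.** Let $x$ be an interior point of $S$. We first find $k\ge1$ with
$$|w|\le k\operatorname{dist}(x,wx)+k\qquad(w\in W).\tag{9}$$
This is part of the Švarc–Milnor lemma (Bridson–Haefliger, Prop. I.8.19), and here it can be seen directly. By local finiteness and compactness of $S$, only finitely many $v\in W$ satisfy $\operatorname{dist}(S,vS)\le1$. Let $k\ge1$ bound their word lengths. Put $L=\operatorname{dist}(x,wx)$. If $L=0$, then $w=1$. Otherwise put $m=\lceil L\rceil$ and choose points $x=x_0,\dots,x_m=wx$ on the geodesic with consecutive distances $\le1$, say $x_j\in w_jS$, with $w_0=1$ and $w_m=w$. Then $S$ and $w_j^{-1}w_{j+1}S$ have distance $\le1$, so $|w_j^{-1}w_{j+1}|\le k$ and $|w|\le km\le kL+k$.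

Now let $\rho=(n-k)/k$ with $n$ large. A point $z$ at distance $\le\rho-\operatorname{diam}S$ from $x$ lies in some $wS$, and then $\operatorname{dist}(x,wx)\le\operatorname{dist}(x,z)+\operatorname{diam}S\le\rho$. By (9) such $w$ have $|w|\le k\rho+k=n$. So these chambers cover the ball, and
$$\#\{w:|w|\le n\}\ \ge\ \frac{\operatorname{vol}B\big(x,\tfrac{n-k}k-\operatorname{diam}S\big)}{\operatorname{vol}S}.\tag{10}$$
The right side grows exponentially in $n$, because hyperbolic balls have exponentially growing volume for $d\ge2$.

**Step 2: normality allows only polynomially many.** Let $w=\rho_{i_1}\cdots\rho_{i_m}$ with $m\le n$. Then $\Phi,\ \rho_{i_1}\Phi,\ \rho_{i_1}\rho_{i_2}\Phi,\ \dots,\ w\Phi$ are successively adjacent, since $g\rho_i\Phi=(g\Phi)^i$. So the tile $wF_d$ is reached from $F_d$ by at most $n$ steps between tiles sharing a facet. Tiles have diameter $\le2R$, so $wF_d$ lies in a ball of radius $2R(n+1)$ about a fixed point of $F_d$. Tiles have disjoint interiors and contain balls of radius $r$, so at most $(2R(n+1)/r)^d$ tiles arise. Each tile belongs to exactly $|\Gamma^{(d)}|<\infty$ flags, and $w$ is determined by the flag $w\Phi$. Hence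
$$\#\{w:|w|\le n\}\ \le\ |\Gamma^{(d)}|\Big(\frac{2R(n+1)}r\Big)^d ,$$
which contradicts (10) for large $n$. This proves Theorem 3. $\blacksquare$
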